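# One Random Sequence Against Every Monotone Family of Boxes

## 1. Six points on a circle, and lengths chosen afterwards

Take the circle of length $1$, and six points on it, in this order:
$$\omega_1=0.10,\quad \omega_2=0.62,\quad \omega_3=0.13,\quad \omega_4=0.38,\quad \omega_5=0.11,\quad \omega_6=0.87 .$$
An opponent looks at the points and then puts around each $\omega_n$ a centered interval of length $\ell_n\ge 0$. The lengths must add up to $0.60$. The opponent wants the union of the intervals to be small.

If the lengths are free, there is an obvious move: spend everything on the cluster. Put $\ell_1=\ell_3=\ell_5=0.20$ and the other lengths equal to $0$. The three intervals are $[0,0.20]$, $[0.03,0.23]$, $[0.01,0.21]$, so the union is $[0,0.23]$, of measure $0.23$. More than half of the budget has been wasted on overlaps.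

Now require $\ell_1\ge\ell_2\ge\cdots\ge\ell_6$. The simplest such choices spread the budget equally over the first $j$ points.

| $j$ | length of each interval | union | measure |
|---|---|---|---|
| $1$ | $0.60$ | one interval | $0.60$ |
| $2$ | $0.30$ | $[-0.05,0.25]\cup[0.47,0.77]$ | $0.60$ |
| $3$ | $0.20$ | $[0,0.23]\cup[0.52,0.72]$ | $0.43$ |
| $4$ | $0.15$ | $[0.025,0.205]$ and two more intervals | $0.18+2(0.15)=0.48$ |
| $5$ | $0.12$ | $[0.04,0.19]$ and two more intervals | $0.15+2(0.12)=0.39$ |
| $6$ | $0.10$ | $[0.05,0.18]$ and three more intervals | $0.13+3(0.10)=0.43$ |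

None of these comes near $0.23$. To use the cluster $\omega_1,\omega_3,\omega_5$, the opponent has to pay for $\omega_2$ and $\omega_4$ as well.

Now let the sequence be infinite and random, and let the total length be infinite. The opponent sees the whole sequence and then picks non-increasing lengths with infinite sum. Can the opponent arrange that a set of points of positive measure is covered only finitely often? In dimension $d$ the intervals become boxes with $d$ side lengths, each non-increasing in $n$, and the budget is the total volume. We shall show that against almost every sequence the opponent always fails, and that almost every point is covered asymptotically exactly as often as expected. We shall also see what happens when monotonicity is weakened.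

## 2. Twisted lim sup sets and the zero–one statement

Let $d\ge1$ and $\mathbb T^d=\mathbb R^d/\mathbb Z^d\cong[0,1)^d$, with Lebesgue (Haar) measure $\lambda=\mathcal L^d$. Write $\|\cdot\|$ and $\langle\cdot,\cdot\rangle$ for the norm and inner product of $L^2(\mathbb T^d)$.

**Definition.** Let $\mathbf r=(r_1,\dots,r_d)\colon\mathbb N\to(0,\tfrac12)^d$ and let $\boldsymbol\omega=(\omega_n)_{n\ge1}$ be a sequence in $\mathbb R^d$. Put
$$\mathcal R_n=\mathcal R_n(\mathbf r)=\prod_{i=1}^d[-r_i(n),r_i(n)],$$
$$\mathcal T(\boldsymbol\omega,\mathbf r)=\{\beta\in[0,1)^d:\ \omega_n\in\beta+\mathcal R_n\ (\mathrm{mod}\ 1)\text{ for infinitely many }n\}.$$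

Since $r_i<\frac12$, the box $\mathcal R_n$ embeds in $\mathbb T^d$ and $\lambda(\mathcal R_n)=\prod_i2r_i(n)$. The condition on $\beta$ reads $\omega_n-\beta\in\mathcal R_n$. Because $\mathcal R_n=-\mathcal R_n$, it also reads $\beta\in\omega_n+\mathcal R_n$, so $\mathcal T$ is the set of points covered infinitely often by boxes centered at the $\omega_n$. Only $\omega_n$ mod $1$ matters. "Almost every $\boldsymbol\omega$" refers to the infinite product of Lebesgue measure; that is, the $\omega_n$ are independent and uniform on $\mathbb T^d$. We write $P$ and $E$ for the corresponding probability and expectation.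

**Example.** Let $d=1$, $\omega_n=0$ for all $n$, and $r(n)=1/(n+2)$. The total length is infinite and $r$ is monotone, yet $\mathcal T=\{0\}$. So something must be assumed about $\boldsymbol\omega$.

**Conjecture (González Robert, Hussain, Shulga and Ward).** For almost every sequence $\boldsymbol\omega$ in $\mathbb R^d$, for every $d$-tuple $\mathbf r$ of non-increasing functions with values in $(0,\frac12)$,
$$\mathcal L^d(\mathcal T(\boldsymbol\omega,\mathbf r))=\begin{cases}0,&\text{if }\sum_n\prod_ir_i(n)<\infty,\\ 1,&\text{if }\sum_n\prod_ir_i(n)=\infty.\end{cases}$$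

Our source for this statement is Sam Chow, Qing-Long Zhou, "Twisted Diophantine approximation for matrix transformations of tori", arXiv:2511.14954 (2025). The conjecture is true, in the following stronger form.

**Theorem 1.** For almost every $\boldsymbol\omega$ the following holds for *every* $d$-tuple $\mathbf r$ of non-increasing functions $\mathbb N\to(0,\frac12)$. Let $S_N=\sum_{n\le N}\prod_i2r_i(n)$.

* If $\lim S_N<\infty$, then for a.e. $\beta$, $\omega_n\in\beta+\mathcal R_n$ (mod $1$) for only finitely many $n$.
* If $\lim S_N=\infty$, then for a.e. $\beta$, $\ \#\{n\le N:\omega_n\in\beta+\mathcal R_n\ (\mathrm{mod}\ 1)\}/S_N\to1$.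

In particular the conjecture is true, since $S_N$ and $\sum_{n\le N}\prod_ir_i(n)$ differ by the factor $2^d$.

The convergence half needs no randomness. For every $\boldsymbol\omega$, the set of $\beta$ with $\omega_n-\beta\in\mathcal R_n$ is $\omega_n-\mathcal R_n$, of measure $\lambda(\mathcal R_n)$. If $\sum_n\lambda(\mathcal R_n)<\infty$, the Borel–Cantelli lemma in the variable $\beta$ says that a.e. $\beta$ lies in only finitely many of these sets. From here on we work on the divergence half.

Keep the order of quantifiers in mind. One null set of sequences $\boldsymbol\omega$ is thrown away once and for all; then comes an arbitrary $\mathbf r$, which may depend on $\boldsymbol\omega$; only then is a null set of $\beta$, depending on $\boldsymbol\omega$ and $\mathbf r$, thrown away.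

## 3. Countably many radii, and a diagonal choice that escapes

**One fixed $\mathbf r$.** Suppose $\mathbf r$ is given before the sequence is drawn, with divergent volume sum. For a fixed $\beta$ the events $\{\omega_n-\beta\in\mathcal R_n\}$ are independent with probabilities $\lambda(\mathcal R_n)$, and these have infinite sum. By the second Borel–Cantelli lemma, almost surely infinitely many of them occur. By Fubini, for a.e. $\boldsymbol\omega$, a.e. $\beta$ belongs to $\mathcal T(\boldsymbol\omega,\mathbf r)$. Monotonicity was not used. The exceptional null set of sequences depends on $\mathbf r$.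

**Countably many $\mathbf r$.** A countable union of null sets is null, so a countable list of tuples can be treated at once. This handles more than countably many tuples: if $\rho_i(n)\le r_i(n)$ for all $i$ and all large $n$, then $\mathcal T(\boldsymbol\omega,\boldsymbol\rho)\subseteq\mathcal T(\boldsymbol\omega,\mathbf r)$. For instance, every $\mathbf r$ whose components are all bounded below dominates a constant tuple $(1/q,\dots,1/q)$ with $q\ge3$ an integer, and there are only countably many of these. Likewise in $d=1$ all functions $r(n)=a/n$ with $0<a<\frac12$ real are handled by rational $a$.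

**The sensible first approach** is therefore to find a countable list of divergent monotone functions such that every divergent monotone function eventually dominates a constant multiple of one on the list. This stops already for $d=1$, because no such list exists. Let $\rho^{(1)},\rho^{(2)},\dots$ be any non-increasing functions $\mathbb N\to(0,\frac12)$. Put $N_0=0$, $c_0=\frac12$, and recursively
$$c_i=\min\Big(c_{i-1},\ \frac1i\min_{j\le i}\rho^{(j)}(N_{i-1}+1)\Big),\qquad N_i>N_{i-1}\ \text{ with }\ c_i(N_i-N_{i-1})\ge1 .$$
Let $r(n)=c_i$ for $N_{i-1}<n\le N_i$. Then $r$ is non-increasing with values in $(0,\frac12)$, its sum diverges because each block contributes at least $1$, and $\rho^{(j)}(N_{i-1}+1)\ge i\,r(N_{i-1}+1)$ whenever $i\ge j$. So for no $j$ and no $C$ do we have $\rho^{(j)}\le Cr$ eventually. The freedom of the opponent is truly uncountable.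

## 4. Templates on geometric blocks

Look at the freedom more closely. Cut $\mathbb N$ into blocks $B_k=\{n:b^k\le n<b^{k+1}\}$ with $b>1$ close to $1$. On one block, round the side lengths to powers of $b$. Boxes of volume below $b^{-k}k^{-2}$ can be forgotten, since all of them together add only a convergent sum. For the remaining boxes each side length is at least $b^{-k}k^{-2}$, which leaves $O(k)$ possible exponents per coordinate. So on block $k$ there are only polynomially many (in $k$) shapes, which we call *templates*, while the block contains exponentially many random points. The uncountability comes only from stringing together a choice of template for each $k$.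

The strings are too many to be listed, so we shall not list them. We impose on $\boldsymbol\omega$ only conditions that involve *two templates at a time*: the counting function of a template on block $k$ has nearly the variance it should have, and the counting functions of two templates on different blocks are nearly orthogonal in $L^2(d\beta)$. There are polynomially many pairs for each $k$, each condition fails with exponentially small probability, and so Borel–Cantelli gives one null set of sequences. Once all pairs are under control, the $L^2(d\beta)$-norm of a sum along *any* string of templates can be expanded into pairs and estimated. No further randomness is used.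

Here is the precise setting. Fix $b>1$, $c\in(0,1]$, $k_0\ge2$. Let $B_k\subset\mathbb N$ $(k\ge k_0)$ be pairwise disjoint finite sets with $M_k:=\#B_k\ge\max(1,c\,b^k)$. Let $\mathcal H_k$ be finite families of measurable subsets of $\mathbb T^d$ with
$$\mu_H:=M_k\lambda(H)\ge c\,k^{-2}\qquad(H\in\mathcal H_k).\tag{1}$$
If a set belongs to several families, we regard its copies as different objects, each carrying its label $k$. For $H\in\mathcal H_k$ put
$$f_H(\beta)=\#\{n\in B_k:\omega_n-\beta\in H\},\qquad \varphi_H=f_H-\mu_H=\sum_{n\in B_k}\big(1_H(\omega_n-\beta)-\lambda(H)\big).$$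
Then $\int\varphi_H\,d\lambda=0$.

**Definition (property $(\star)$).** The sequence $\boldsymbol\omega$ has property $(\star)$ if there is $k_1\ge k_0$ such that for all $k\ge k_1$ and $H'\in\mathcal H_k$,
$$\|\varphi_{H'}\|^2\le\mu_{H'}+k^{-3}\mu_{H'}^2,\tag{2}$$
and for all $k_1\le j<k$, $H\in\mathcal H_j$, $H'\in\mathcal H_k$,
$$|\langle\varphi_H,\varphi_{H'}\rangle|\le k^{-3}\mu_H\mu_{H'}.\tag{3}$$

These bounds are natural. For fixed $\beta$ the count $f_H(\beta)$ is binomial with mean $\mu_H$ and variance at most $\mu_H$, so $E\|\varphi_H\|^2\le\mu_H$. For different blocks, $E\langle\varphi_H,\varphi_{H'}\rangle=0$ by independence. Property $(\star)$ allows, on top of these averages, an error that is small relative to the product of the means. The factor $k^{-3}$ will be used only through $\sum_kk^{-3}<\infty$.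

## 5. Pair correlations of template counts

**Lemma 1.** If $\#\mathcal H_k\le Ck^C$ for some constant $C$, then $(\star)$ holds almost surely.

*Proof.* **Step 1. Write inner products as sums over pairs of points.** The purpose is to get a function of $\omega_n-\omega_m$ whose moments we can compute. Let $H\in\mathcal H_j$, $H'\in\mathcal H_k$, $j\le k$, and put
$$g(x)=\lambda(H\cap(H'+x)),\qquad\psi=g-\lambda(H)\lambda(H').$$
Substituting $y=\omega_n-\beta$, we have $\omega_m-\beta=y-(\omega_n-\omega_m)$, hence
$$\int1_H(\omega_n-\beta)1_{H'}(\omega_m-\beta)\,d\beta=\lambda\big(H\cap(H'+\omega_n-\omega_m)\big)=g(\omega_n-\omega_m).$$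
Subtracting the means gives
$$\langle\varphi_H,\varphi_{H'}\rangle=\sum_{n\in B_j}\sum_{m\in B_k}\psi(\omega_n-\omega_m).\tag{4}$$
By Fubini $\int g=\lambda(H)\lambda(H')$, so $\int\psi=0$. As an example, for $d=1$ and $H=H'=[-\frac18,\frac18]$ we have $g(x)=\max(0,\frac14-|x|)$ for $|x|\le\frac12$, and $\int g=\frac1{16}=\lambda(H)^2$.

**Step 2. Different pairs of points are uncorrelated.** This makes the second moment of (4) as small as possible. For $n\ne m$ the variable $\psi(\omega_n-\omega_m)$ has conditional mean $0$ given $\omega_n$, and also given $\omega_m$, because $\omega_n-\omega_m$ is uniform under either conditioning. Let $n\ne m$, $n'\ne m'$, $\{n,m\}\ne\{n',m'\}$. Some index occurs in only one of the two pairs. Conditioning on the points with all the other indices, one factor is fixed and the other has mean $0$. Hence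
$$E[\psi(\omega_n-\omega_m)\psi(\omega_{n'}-\omega_{m'})]=0 .$$
For a single pair, since $g\le\min(\lambda(H),\lambda(H'))$,
$$E\,\psi(\omega_n-\omega_m)^2\le\int g^2\le\min(\lambda(H),\lambda(H'))\,\lambda(H)\lambda(H').$$

**Step 3. The case $j<k$.** We bound the probability that (3) fails. The blocks are disjoint, so the pairs $\{n,m\}$ in (4) are distinct two-element sets, and by Step 2
$$E\langle\varphi_H,\varphi_{H'}\rangle^2\le M_jM_k\lambda(H)\lambda(H')^2=\mu_H\mu_{H'}\lambda(H').$$
By Chebyshev, then $\mu_{H'}=M_k\lambda(H')$, then $M_k\ge cb^k$ and $\mu_H\ge cj^{-2}\ge ck^{-2}$,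
$$P\big(|\langle\varphi_H,\varphi_{H'}\rangle|>k^{-3}\mu_H\mu_{H'}\big)\le\frac{k^6\lambda(H')}{\mu_H\mu_{H'}}=\frac{k^6}{M_k\mu_H}\le c^{-2}k^8b^{-k}.$$

**Step 4. The case $j=k$, $H=H'$.** We bound the probability that (2) fails. The terms with $n=m$ in (4) equal $\psi(0)=\lambda(H)-\lambda(H)^2$. Also $\psi(-x)=\psi(x)$, because $\lambda(H\cap(H-x))=\lambda((H+x)\cap H)$. So
$$\|\varphi_H\|^2=M_k(\lambda(H)-\lambda(H)^2)+2\sum_{n<m}\psi(\omega_n-\omega_m)\qquad(n,m\in B_k).$$
The first term is at most $\mu_H$. By Step 2 the second has second moment at most $4\cdot\frac{M_k(M_k-1)}2\lambda(H)^3\le2M_k^2\lambda(H)^3$. If (2) fails, the second term exceeds $k^{-3}\mu_H^2$, so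
$$P\big(\|\varphi_H\|^2>\mu_H+k^{-3}\mu_H^2\big)\le\frac{2k^6M_k^2\lambda(H)^3}{M_k^4\lambda(H)^4}=\frac{2k^6}{M_k\mu_H}\le2c^{-2}k^8b^{-k}.$$

**Step 5. Sum over all pairs of templates.** This produces one null set. For given $k$ there are at most $k\cdot(Ck^C)^2$ choices of $j<k$, $H$, $H'$ in Step 3 and at most $Ck^C$ choices in Step 4. The total failure probability at level $k$ is at most a polynomial in $k$ times $b^{-k}$, which is summable. By Borel–Cantelli, almost surely there is no failure for any large $k$. $\square$

## 6. From pairs to sums along an arbitrary string of templates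

**Lemma 2 (deterministic).** Let $\boldsymbol\omega$ satisfy $(\star)$. Let $\mathcal K\subset\{k\ge k_0\}$ and $H_k\in\mathcal H_k$ $(k\in\mathcal K)$ be arbitrary with $\sum_{k\in\mathcal K}\mu_{H_k}=\infty$. Then for a.e. $\beta$,
$$\sum_{k\in\mathcal K,\,k\le K}f_{H_k}(\beta)\Big/\sum_{k\in\mathcal K,\,k\le K}\mu_{H_k}\longrightarrow1\qquad(K\to\infty).$$

*Proof.* Removing finitely many $k$ changes numerator and denominator by bounded amounts (each $f_{H_k}\le M_k$), and the denominator tends to $\infty$. So we may assume $\mathcal K\subset[k_1,\infty)$. All sums below are over $k\in\mathcal K$. Write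
$$\mu_k=\mu_{H_k},\qquad s_K=\sum_{k\le K}\mu_k,\qquad F_K=\sum_{k\le K}\varphi_{H_k}.$$

**Step 1. Expand the square.** This is where only pairs matter. By (2) and (3),
$$\|F_K\|^2\le\sum_{k\le K}\Big(\mu_k+k^{-3}\mu_k^2+2k^{-3}\mu_k\sum_{j<k}\mu_j\Big)\le s_K+2\sum_{k\le K}k^{-3}\mu_ks_k.\tag{5}$$

**Step 2. Pick a sparse sequence of $K$'s.** The purpose is to make $\sum\|F_K\|^2/s_K^2$ converge along it. Fix $\theta>1$. For $i\ge0$ let $I_i=\{K:s_K\in[\theta^i,\theta^{i+1})\}$. Since $s_K$ is non-decreasing and tends to $\infty$, this is a finite interval of integers, possibly empty. When it is nonempty let $p_i=\min I_i$, $q_i=\max I_i$, and let $t_i$ be either $p_i$ for all $i$ or $q_i$ for all $i$. Dividing (5) by $s_{t_i}^2$, summing over $i$ with $I_i\ne\emptyset$, and using $s_{t_i}\ge\theta^i$,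
$$\sum_i\frac{\|F_{t_i}\|^2}{s_{t_i}^2}\le\sum_i\theta^{-i}+2\sum_kk^{-3}\mu_ks_k\sum_{i:\,t_i\ge k}s_{t_i}^{-2}.$$
If $t_i\ge k$ then $\theta^{i+1}>s_{t_i}\ge s_k$. So the inner sum is at most $\sum_{i:\,\theta^{i+1}>s_k}\theta^{-2i}$, a geometric series whose largest term is at most $\theta^2s_k^{-2}$; it is at most $C_\theta s_k^{-2}$ with $C_\theta=\theta^2/(1-\theta^{-2})$. Since $\mu_k\le s_k$, the double sum is at most $2C_\theta\sum_kk^{-3}\mu_ks_k^{-1}\le2C_\theta\sum_kk^{-3}<\infty$.

So $\sum_i\int|F_{t_i}/s_{t_i}|^2\,d\lambda<\infty$. Hence $\sum_i|F_{t_i}(\beta)/s_{t_i}|^2<\infty$ for a.e. $\beta$, and $F_{t_i}(\beta)/s_{t_i}\to0$ along both choices $t_i=p_i$ and $t_i=q_i$.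

**Step 3. Fill the gaps.** We pass from the sparse sequence to all $K$ by monotonicity of the counts. Every large $K$ lies in some $I_i$, and then
$$\sum_{k\le p_i}f_{H_k}\le\sum_{k\le K}f_{H_k}\le\sum_{k\le q_i}f_{H_k},\qquad s_K\le\theta s_{p_i},\qquad s_{q_i}\le\theta s_K .$$
By Step 2 the outer sums are $(1+o(1))s_{p_i}$ and $(1+o(1))s_{q_i}$ for a.e. $\beta$. So for a.e. $\beta$ the $\liminf$ and $\limsup$ of the ratio lie in $[\theta^{-1},\theta]$. Let $\theta\downarrow1$ along a sequence. $\square$

## 7. Squeezing a nested sequence between templates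

Now we choose the blocks. Fix $\varepsilon\in(0,1)$ and put
$$b=1+\varepsilon,\qquad B_k=\{n\in\mathbb N:b^k\le n<b^{k+1}\},\qquad M_k=\#B_k\in[\varepsilon b^k-1,\varepsilon b^k+1],\qquad n_k=\lceil b^k\rceil .$$
Since $M_k/b^k\to\varepsilon$, we can fix $k_0\ge2$ such that $M_k\ge\max(1,\frac\varepsilon2b^k)$ and $M_{k+1}\le b^2M_k$ for all $k\ge k_0$. For such $k$ the block is nonempty and $n_k=\min B_k$.

**Lemma 3.** Let $q\ge1$ and let $\mathcal A$ be a class of measurable subsets of $\mathbb T^d$. Let $\mathcal G_k$ $(k\ge k_0)$ be finite families of measurable sets of measure at least $q^{-1}b^{-k}k^{-2}$ such that every $A\in\mathcal A$ with $\lambda(A)\ge b^{-k}k^{-2}$ admits $G^\pm\in\mathcal G_k$ with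
$$G^-\subseteq A\subseteq G^+,\qquad\lambda(G^-)\ge q^{-1}\lambda(A),\qquad\lambda(G^+)\le q\lambda(A).$$
Put $\mathcal H_k=\mathcal G_k\cup\mathcal G_{k+1}$. Then (1) holds for some $c>0$. If $\boldsymbol\omega$ satisfies $(\star)$, then for every sequence $A_1\supseteq A_2\supseteq\cdots$ in $\mathcal A$ with $\Sigma_N:=\sum_{n\le N}\lambda(A_n)\to\infty$, for a.e. $\beta$ the count $\mathcal N_N(\beta)=\#\{n\le N:\omega_n-\beta\in A_n\}$ satisfies
$$q^{-1}b^{-2}\le\liminf_N\frac{\mathcal N_N(\beta)}{\Sigma_N}\le\limsup_N\frac{\mathcal N_N(\beta)}{\Sigma_N}\le q\,b^2 .$$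

**Example of a bracket.** Let $d=1$, $b=\frac32$, $A=[-0.3,0.3]$, so $\lambda(A)=0.6$. Since $b^{-2}=\frac49<0.6\le\frac23=b^{-1}$, the intervals $G^-=[-\frac29,\frac29]$ and $G^+=[-\frac13,\frac13]$ satisfy $G^-\subset A\subset G^+$, with measures $\frac49\ge b^{-1}\lambda(A)=0.4$ and $\frac23\le b\lambda(A)=0.9$. So $q=b$ works here.

*Proof.* **Step 1. Condition (1).** We check that templates have means that are not too small on their block. A set $H\in\mathcal G_k$ has $M_k\lambda(H)\ge\frac\varepsilon2q^{-1}k^{-2}$. A set $H\in\mathcal G_{k+1}$ has $M_k\lambda(H)\ge\frac\varepsilon2b^k\cdot q^{-1}b^{-k-1}(k+1)^{-2}\ge\frac{\varepsilon}{8qb}k^{-2}$. So $c=\varepsilon/(8qb)$ works, and also $M_k\ge cb^k$.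

**Step 2. Compare $\Sigma_N$ with block sums.** We replace $\Sigma_N$ by a quantity that sees only the sets $A_{n_k}$. Let
$$a_k=\lambda(A_{n_k}),\qquad T_K=\sum_{k_0\le k\le K}M_ka_k,\qquad\mathcal K=\{k\ge k_0:a_k\ge b^{-k}k^{-2}\}.$$
The blocks outside $\mathcal K$ are negligible:
$$\sum_{k\ge k_0,\,k\notin\mathcal K}M_ka_k\le\sum_k(\varepsilon b^k+1)b^{-k}k^{-2}<\infty.\tag{6}$$
For $k\in\mathcal K$ choose $G_k^\pm\in\mathcal G_k$ bracketing $A_{n_k}$. Let $N\in B_K$ with $K>k_0$. For $n\in B_k$ we have $n_k\le n<n_{k+1}$, hence $A_{n_k}\supseteq A_n\supseteq A_{n_{k+1}}$. Therefore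
$$\Sigma_N\le O(1)+T_K,\qquad\Sigma_N\ge\sum_{k_0\le k<K}M_ka_{k+1}\ge b^{-2}\sum_{k_0\le k<K}M_{k+1}a_{k+1}=b^{-2}(T_K-O(1)).\tag{7}$$
Here $O(1)$ is independent of $N$; the first comes from the $n<n_{k_0}$ and the last is $M_{k_0}a_{k_0}$. In particular $T_K\to\infty$, and with (6), $\sum_{k\in\mathcal K}M_ka_k=\infty$.

**Step 3. Upper bound.** We use the first set of each block and its outer template. The function $\sum_{k\notin\mathcal K}\#\{n\in B_k:\omega_n-\beta\in A_{n_k}\}$ of $\beta$ has integral $\sum_{k\notin\mathcal K}M_ka_k<\infty$, so it is finite for a.e. $\beta$. For $k\in\mathcal K$ and $n\in B_k$, $A_n\subseteq A_{n_k}\subseteq G_k^+$. So for a.e. $\beta$ and $N\in B_K$,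
$$\mathcal N_N(\beta)\le O_\beta(1)+\sum_{k\in\mathcal K,\,k\le K}f_{G_k^+}(\beta),$$
with $G_k^+$ regarded as an element of $\mathcal H_k$. The means satisfy $M_ka_k\le M_k\lambda(G_k^+)\le qM_ka_k$, so their sum diverges and Lemma 2 applies. For a.e. $\beta$, using (7),
$$\mathcal N_N(\beta)\le O_\beta(1)+(1+o(1))\,q\,T_K\le(1+o(1))\,q\,b^2\,\Sigma_N .$$

**Step 4. Lower bound.** We use the first set of the *next* block and its inner template; this is why $\mathcal H_k$ contains $\mathcal G_{k+1}$. If $k\ge k_0$, $k+1\in\mathcal K$ and $n\in B_k$, then $A_n\supseteq A_{n_{k+1}}\supseteq G_{k+1}^-\in\mathcal H_k$. So for $N\in B_K$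
$$\mathcal N_N(\beta)\ge\sum_{k_0\le k<K,\;k+1\in\mathcal K}\#\{n\in B_k:\omega_n-\beta\in G_{k+1}^-\}.$$
The means are $M_k\lambda(G_{k+1}^-)\ge b^{-2}M_{k+1}q^{-1}a_{k+1}$. By (6) and (7) their sum over these $k$ is at least $q^{-1}b^{-2}(T_K-O(1))\ge q^{-1}b^{-2}(\Sigma_N-O(1))$, which tends to $\infty$. Lemma 2, applied to the index set $\{k\ge k_0:k+1\in\mathcal K\}$, gives $\mathcal N_N(\beta)\ge(1-o(1))q^{-1}b^{-2}\Sigma_N$ for a.e. $\beta$. $\square$

## 8. Boxes: proof of Theorem 1

**Step 1. The templates.** We exhibit polynomially many boxes that bracket every relevant box. Let $\mathcal A$ be the class of boxes $\prod_i[-r_i,r_i]$, $0<r_i<\frac12$, and let $\varepsilon$, $b=1+\varepsilon$ be as in Section 7. Let $\mathcal G_k$ consist of all boxes with half-sides $\frac12b^{-l_i}$, where $l_i\in\mathbb Z$, $0\le l_i\le k+1+2\log_bk$, that have measure at least $b^{-d}b^{-k}k^{-2}$. (Half-side $\frac12$ means the whole circle.) Then $\#\mathcal G_k\le(k+2+2\log_bk)^d\le C_\varepsilon k^d$ for $k\ge2$.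

Let $A=\prod_i[-r_i,r_i]$ with $\lambda(A)\ge b^{-k}k^{-2}$. For each $i$ we have $2r_i\ge\lambda(A)\ge b^{-k}k^{-2}$, because the other factors $2r_{i'}$ are less than $1$. Choose integers $l_i\ge0$ with $b^{-l_i-1}<2r_i\le b^{-l_i}$; this is possible because $2r_i<1$. Then $b^{-l_i}\ge b^{-k}k^{-2}$, that is, $l_i\le k+2\log_bk$. Let $G^-$ and $G^+$ be the boxes with half-sides $\frac12b^{-l_i-1}$ and $\frac12b^{-l_i}$. They satisfy $G^-\subseteq A\subseteq G^+$, $\lambda(G^-)\ge b^{-d}\lambda(A)$ and $\lambda(G^+)\le b^d\lambda(A)$. The exponents are in the allowed range, and both measures are at least $b^{-d}b^{-k}k^{-2}$, so $G^\pm\in\mathcal G_k$. Thus the hypotheses of Lemma 3 hold with $q=b^d$.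

**Step 2. One null set for one $\varepsilon$.** Here the random part is applied. The families $\mathcal H_k=\mathcal G_k\cup\mathcal G_{k+1}$ have polynomial size, so by Lemma 1 there is a set $\Omega_\varepsilon$ of full measure on which $(\star)$ holds. Let $\boldsymbol\omega\in\Omega_\varepsilon$ and let $\mathbf r$ be any non-increasing tuple with $S_N\to\infty$. The boxes $\mathcal R_n(\mathbf r)$ are nested and belong to $\mathcal A$, so Lemma 3 says that for a.e. $\beta$ the $\liminf$ and $\limsup$ of $\#\{n\le N:\omega_n-\beta\in\mathcal R_n\}/S_N$ lie in $[b^{-d-2},b^{d+2}]$.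

**Step 3. Let $\varepsilon\to0$.** This gives the constant $1$. Take $\boldsymbol\omega\in\bigcap_{m\ge2}\Omega_{1/m}$, a set of full measure that does not depend on $\mathbf r$. For any $\mathbf r$ as above, discard the countably many null sets of $\beta$ belonging to $\varepsilon=1/m$, $m\ge2$, and let $m\to\infty$. $\blacksquare$

If $S_N\to\infty$, the counts tend to infinity for a.e. $\beta$, so $\mathcal L^d(\mathcal T(\boldsymbol\omega,\mathbf r))=1$. Together with the convergence half this proves the conjecture for all $d\ge1$.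

**Remark.** For the $0/1$ law it suffices that, with some $C\ge1$, $r_i(n)\le Cr_i(m)$ for all $n\ge m$ and all $i$. Indeed, put $\tilde r_i(n)=\min_{m\le n}r_i(m)$. This is non-increasing and $r_i/C\le\tilde r_i\le r_i$. If $\sum\prod_ir_i=\infty$ then $\sum\prod_i\tilde r_i\ge C^{-d}\sum\prod_ir_i=\infty$, and $\mathcal T(\boldsymbol\omega,\tilde{\mathbf r})\subseteq\mathcal T(\boldsymbol\omega,\mathbf r)$. The convergence half never used monotonicity.

## 9. Nested sets with small bracketing entropy

Lemmas 2 and 3 know nothing about boxes. Only the number of templates entered, through Lemma 1. How many templates can we afford? Chebyshev's inequality allows polynomially many. With an exponential tail bound we can allow many more.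

**Definition.** For a class $\mathcal A$ of measurable subsets of $\mathbb T^d$ let $N_\varepsilon(\delta)$ be the least size of a finite family $\mathcal G$ of measurable sets such that every $A\in\mathcal A$ with $\lambda(A)\ge\delta$ has $G^\pm\in\mathcal G$ with $G^-\subseteq A\subseteq G^+$, $\lambda(G^-)\ge(1+\varepsilon)^{-1}\lambda(A)$, $\lambda(G^+)\le(1+\varepsilon)\lambda(A)$.

**Examples.** For the intervals $[-r,r]$, $0<r<\frac12$, in $\mathbb T$, the construction of Section 8 uses half-sides $\frac12(1+\varepsilon)^{-l}$ with $0\le l\le\log_{1+\varepsilon}(1/\delta)+1$, so $N_\varepsilon(\delta)\le2+\log_{1+\varepsilon}(1/\delta)$. For the class of all measurable subsets of $\mathbb T$, no finite family exists when $\delta\le\frac12$ and $\varepsilon<1$. Let $R_j$ be the set of $\beta$ whose $j$-th binary digit is $0$. Then $\lambda(R_j)=\frac12$ and $\lambda(R_i\cap R_j)=\frac14$ for $i\ne j$, while an inner bracket has measure at least $\frac1{2(1+\varepsilon)}>\frac14$. So one set $G^-$ cannot serve two different $R_j$.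

**Theorem 2.** Suppose that for every $\varepsilon\in(0,1)$ there are $\gamma<\frac12$ and $C$ with $\log N_\varepsilon(\delta)\le C\delta^{-\gamma}$ for $0<\delta\le1$. Then for a.e. $\boldsymbol\omega$, for every sequence $A_1\supseteq A_2\supseteq\cdots$ in $\mathcal A$: if $\sum\lambda(A_n)<\infty$, then a.e. $\beta$ satisfies $\omega_n\in\beta+A_n$ only finitely often; if $\sum\lambda(A_n)=\infty$, then for a.e. $\beta$, $\#\{n\le N:\omega_n\in\beta+A_n\}\sim\sum_{n\le N}\lambda(A_n)$.

**Freedman's inequality** (D. Freedman, *On tail probabilities for martingales*, Ann. Probab. 3 (1975), Thm 1.6). If $X_1,X_2,\dots$ are martingale differences with $|X_i|\le R$ and $V_n=\sum_{i\le n}E[X_i^2|\mathcal F_{i-1}]$, then for $t,v>0$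
$$P\Big(\exists n:\ \sum_{i\le n}X_i\ge t,\ V_n\le v\Big)\le\exp\Big(-\frac{t^2}{2(v+Rt)}\Big)\le\exp\Big(-\frac14\min\Big(\frac{t^2}v,\frac tR\Big)\Big).\tag{8}$$

We need only the last, weaker bound, and it has a short direct proof. For $x\le1$ we have $e^x\le1+x+x^2$: for $0\le x\le1$ the tail of the series is at most $(e-2)x^2$, and for $x<0$ Taylor's formula gives $e^x\le1+x+\frac{x^2}2$. So for $0<\theta\le1/R$, $E[e^{\theta X_i}|\mathcal F_{i-1}]\le1+\theta^2E[X_i^2|\mathcal F_{i-1}]\le\exp(\theta^2E[X_i^2|\mathcal F_{i-1}])$. Since $V_n$ is $\mathcal F_{n-1}$-measurable, $\exp(\theta\sum_{i\le n}X_i-\theta^2V_n)$ is a supermartingale starting at $1$. Stop it at the first $n$ with $\sum_{i\le n}X_i\ge t$ and $V_n\le v$; there it is at least $e^{\theta t-\theta^2v}$. So the probability in (8) is at most $e^{-\theta t+\theta^2v}$. Take $\theta=\min(\frac t{2v},\frac1R)$. If $\theta=\frac t{2v}$, the exponent is $-\frac{t^2}{4v}$. Otherwise $\theta=\frac1R<\frac t{2v}$, so $v<\frac{Rt}2$ and the exponent is $-\frac tR+\frac v{R^2}\le-\frac t{2R}$. Both are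 at most $-\frac14\min(t^2/v,t/R)$.

**Lemma 4.** In the setting of Section 4, if $\log\#\mathcal H_k\le Cb^{\gamma k}$ with $\gamma<\frac12$, then $(\star)$ holds almost surely.

*Proof.* Increasing $\gamma$ and $C$ weakens the hypothesis, so we may assume $0<\gamma<\frac12$ and $C>0$. Write $\eta=k^{-3}$ and $M=M_k$. We use repeatedly that $\mu\ge ck^{-2}$ implies
$$\frac{\mu}{1+\mu}\ge\frac c2k^{-2},\tag{9}$$
because $x/(1+x)$ is increasing and is at least $x/2$ at $x=ck^{-2}\le1$.

**Step 1. A martingale for $\|\varphi_H\|^2$.** We reveal the points of one block one at a time. Let $H\in\mathcal H_k$, $h=\lambda(H)$, $\mu=Mh$. Let $x_1,\dots,x_M$ be the $\omega_n$, $n\in B_k$, in order, and $\mathcal F_n=\sigma(x_1,\dots,x_n)$. Put $\Phi_0=0$,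
$$\Phi_n(\beta)=\sum_{i\le n}\big(1_H(x_i-\beta)-h\big),\qquad D_n=\int\Phi_{n-1}(\beta)1_H(x_n-\beta)\,d\beta ,$$
so that $\Phi_M=\varphi_H$. Expanding the square and using $\int\Phi_{n-1}=0$, we get $\|\Phi_n\|^2=\|\Phi_{n-1}\|^2+2D_n+h(1-h)$, so
$$\|\Phi_n\|^2=nh(1-h)+2\sum_{i\le n}D_i .$$
Further, $E[D_n|\mathcal F_{n-1}]=h\int\Phi_{n-1}=0$; by Cauchy–Schwarz $|D_n|\le\|\Phi_{n-1}\|h^{1/2}$; and by Young's inequality
$$E[D_n^2|\mathcal F_{n-1}]=\|\Phi_{n-1}*1_H\|^2\le\|1_H\|_{L^1}^2\|\Phi_{n-1}\|^2=h^2\|\Phi_{n-1}\|^2 .$$

**Step 2. Stop when the norm becomes too large.** The bounds in Step 1 involve $\|\Phi_{n-1}\|$ itself, so we stop before it can grow. Let $L=\mu+\eta\mu^2\le\mu(1+\mu)$ and $\tau=\min\{n\le M:\|\Phi_n\|^2>L\}$, with $\tau=\infty$ if there is none. For $n\le\tau$ we have $\|\Phi_{n-1}\|^2\le L$, and $\{n\le\tau\}\in\mathcal F_{n-1}$. So the variables $D_n1_{\{n\le\tau\}}$ are martingale differences bounded by $R=(Lh)^{1/2}$, with total conditional variance at most $v=MLh^2=L\mu h$. On $\{\tau\le M\}$,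
$$L<\|\Phi_\tau\|^2\le\mu+2\sum_{i\le\tau}D_i,\qquad\text{so}\qquad\sum_{i\le\tau}D_i\ge\frac{L-\mu}2=\frac{\eta\mu^2}2=:t .$$
Using $L\le\mu(1+\mu)$, $h=\mu/M$ and (9),
$$\frac{t^2}v=\frac{\eta^2\mu^3}{4Lh}\ge\frac{\eta^2M}4\cdot\frac\mu{1+\mu}\ge\frac c8\eta^2k^{-2}M,$$
$$\frac tR=\frac{\eta\mu^2}{2(Lh)^{1/2}}\ge\frac{\eta M^{1/2}\mu}{2(1+\mu)^{1/2}}\ge\frac{\eta M^{1/2}}2\cdot\frac{\mu}{1+\mu}\ge\frac c4\eta k^{-2}M^{1/2}.$$
Since $M\ge1$ and $M\ge cb^k$, both are at least $\frac c8k^{-8}M^{1/2}\ge\frac18c^{3/2}k^{-8}b^{k/2}$. By (8), with a constant $c'>0$,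
$$P\big(\|\varphi_H\|^2>\mu_H+k^{-3}\mu_H^2\big)\le P(\tau\le M)\le\exp(-c'k^{-8}b^{k/2}).$$
Summing over $H\in\mathcal H_k$ gives at most $\exp(Cb^{\gamma k}-c'k^{-8}b^{k/2})$, which is summable in $k$ because $\gamma<\frac12$. By Borel–Cantelli, almost surely the event
$$\mathcal E_k=\{\|\varphi_H\|^2\le\mu_H+k^{-3}\mu_H^2\ \text{ for all }H\in\mathcal H_k\}$$
holds for all large $k$.

**Step 3. Two different blocks.** We freeze the earlier block and use independence in the later one. Let $j<k$, $H\in\mathcal H_j$, $H'\in\mathcal H_k$, $\mu=\mu_H$, $\mu'=\mu_{H'}$, $h'=\lambda(H')$. Condition on $(\omega_n)_{n\in B_j}$ and assume $\mathcal E_j$, so $\|\varphi_H\|^2\le\mu(1+\mu)$. As $\int\varphi_H=0$,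
$$\langle\varphi_H,\varphi_{H'}\rangle=\sum_{m\in B_k}Y_m,\qquad Y_m=\int\varphi_H(\beta)1_{H'}(\omega_m-\beta)\,d\beta .$$
Conditionally the $Y_m$ are i.i.d. and centered. As in Step 1, $|Y_m|\le R=(\mu(1+\mu)h')^{1/2}$ and the total variance is at most $v=Mh'^2\mu(1+\mu)$. Put $t=\eta\mu\mu'=\eta\mu Mh'$. Then (9), which applies to $\mu\ge cj^{-2}\ge ck^{-2}$, together with $\mu'\ge ck^{-2}$ gives
$$\frac{t^2}v=\eta^2M\frac\mu{1+\mu}\ge\frac c2\eta^2k^{-2}M,\qquad\frac tR=\eta\Big(\frac\mu{1+\mu}\Big)^{1/2}(M\mu')^{1/2}\ge\frac c{\sqrt2}\eta k^{-2}M^{1/2}.$$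
Apply (8) to $Y_m$ and to $-Y_m$. After decreasing $c'$ if necessary,
$$P\big(\mathcal E_j\cap\{|\langle\varphi_H,\varphi_{H'}\rangle|>k^{-3}\mu_H\mu_{H'}\}\big)\le2\exp(-c'k^{-8}b^{k/2}).$$
Summing over $j<k$, $H$, $H'$ gives at most $2k\exp(2Cb^{\gamma k}-c'k^{-8}b^{k/2})$, which is summable in $k$. By Borel–Cantelli, almost surely for all large $k$ and all $j<k$ at which $\mathcal E_j$ holds, (3) holds. Since $\mathcal E_j$ holds for all large $j$ by Step 2, $(\star)$ follows. $\square$

*Proof of Theorem 2.* The convergence part is the Borel–Cantelli lemma in $\beta$, as in Section 2. For the divergence part fix $\varepsilon\in(0,1)$ and $b=1+\varepsilon$, with blocks as in Section 7. We may assume $0<\gamma<\frac12$, since $\delta\le1$. Let $\mathcal G_k$ be a bracketing family of minimal size for $\delta=b^{-k}k^{-2}$, and discard from it the members of measure less than $(1+\varepsilon)^{-1}b^{-k}k^{-2}$. They are never needed: for $\lambda(A)\ge\delta$ an inner bracket has measure at least $(1+\varepsilon)^{-1}\delta$ and an outer one at least $\delta$.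 Then $\log\#\mathcal G_k\le Cb^{\gamma k}k^{2\gamma}\le C'b^{\gamma'k}$ for some $\gamma'\in(\gamma,\frac12)$, and the same kind of bound, with another constant, holds for $\mathcal H_k=\mathcal G_k\cup\mathcal G_{k+1}$. Lemma 3 provides (1) with $q=1+\varepsilon$, and Lemma 4 gives $(\star)$ almost surely. Then Lemma 3 puts the $\liminf$ and $\limsup$ of the ratio in $[(1+\varepsilon)^{-3},(1+\varepsilon)^3]$ for a.e. $\beta$. Take $\varepsilon=1/m$, intersect over $m\ge2$, and let $m\to\infty$, as in Section 8. $\blacksquare$

## 10. Convex sets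

**Corollary.** The conclusion of Theorem 2 holds for the class of all images in $\mathbb T^d$ of convex sets $K\subset v+[0,1)^d$, $v\in\mathbb R^d$. So it holds simultaneously for all nested sequences from this class, such as boxes (rotated, not necessarily centered), ellipsoids, balls of arbitrary norms, etc.

*Proof.* **Step 1. Reduction to convex sets in $\mathbb R^d$.** We want to bound $N_\varepsilon(\delta)$ for this class. Translating by an integer vector we may take $v\in[0,1)^d$, so $K\subset[0,2]^d$. It suffices to find, for each $\varepsilon\in(0,1)$ and $\delta\in(0,1]$, a family $\mathcal P$ of at most $2(C/\delta)^C$ compact convex sets, $C=C(d,\varepsilon)$, such that each such $K$ with $|K|\ge\delta$ has $P^\pm\in\mathcal P$ with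
$$P^-\subset K\subset P^+,\qquad|P^-|\ge(1+\varepsilon)^{-1}|K|,\qquad|P^+|\le(1+\varepsilon)|K| .$$
Indeed, projection to $\mathbb T^d$ is injective on $K$, so it preserves $|K|$ and $|P^-|$, and it does not increase $|P^+|$. Then $\log N_\varepsilon(\delta)=O_\varepsilon(1+\log(1/\delta))$, which is $O_\varepsilon(\delta^{-1/4})$ on $(0,1]$, and Theorem 2 applies.

**Step 2. Normalize by John's theorem.** This makes $K$ round, so that additive errors become relative ones. Let $\kappa\in(0,\frac14)$. By John's theorem there are $c_0\in\overline K$ and an ellipsoid $E=T(B)$, with $T$ linear and $B$ the closed unit ball, such that $c_0+E\subset\overline K\subset c_0+dE$. Let $Q=T^{-1}(\overline K-c_0)$, so $B\subset Q\subset dB$. Let $x_1,\dots,x_V$ be a $\kappa$-net in $Q$. A maximal $\kappa$-separated subset of $Q\subset dB$ has at most $(1+2d/\kappa)^d$ points, so, allowing repetitions, we may fix $V=V(d,\kappa)$.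

**Step 3. Round to a grid.** We replace the net by grid points, of which there are few. The semi-axes of $E$ are at most $\sqrt d$, because $c_0+E$ lies in a unit cube, and $|E|\ge d^{-d}|\overline K|\ge d^{-d}\delta$. Since $|E|$ is a dimensional constant times the product of the semi-axes, each semi-axis is at least $\rho_0:=c_d\delta$ for some $c_d\in(0,1]$. So $E\supset\rho_0B$, and hence $|T^{-1}z|\le|z|/\rho_0$. Let $\Gamma=h\mathbb Z^d\cap[-1,3]^d$ with $h=\kappa\rho_0/\sqrt d\le1$. The points $c_0+Tx_i$ and $c_0$ lie in $\overline K\subset[0,2]^d$. Rounding coordinates, choose $y_i',c'\in\Gamma$ within distance $\kappa\rho_0$ of $c_0+Tx_i$ and $c_0$, respectively. Put $x_i'=T^{-1}(y_i'-c_0)$ and $u=T^{-1}(c'-c_0)$; then $|x_i'-x_i|\le\kappa$ and $|u|\le\kappa$.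

Let $P'=\mathrm{conv}\{x_i'\}$, and let $h_X$ be the support function of $X$ at unit vectors. Since $B\subset Q$, $h_Q\ge1$. A point of $Q$ attaining $h_Q$ is within $\kappa$ of some $x_i$, hence within $2\kappa$ of $x_i'$, so $h_{P'}\ge h_Q-2\kappa\ge(1-2\kappa)h_Q$. Each $x_i'$ is within $\kappa$ of $Q$, so $h_{P'}\le h_Q+\kappa\le(1+\kappa)h_Q$. That is,
$$(1-2\kappa)Q\subset P'\subset(1+\kappa)Q .$$

**Step 4. The inner set.** We shrink $P'$ toward the known point $u$, since the true center $0$ (that is, $c_0$) is not on the grid. With $s=1-2\kappa$, and $\langle u,\cdot\rangle\le\kappa\le\kappa h_Q$ at unit vectors,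
$$sP'+(1-s)u\subset\big(s(1+\kappa)+(1-s)\kappa\big)Q=(s+\kappa)Q=(1-\kappa)Q\subset\mathrm{int}\,Q .$$
Its volume is $s^d|P'|\ge(1-2\kappa)^{2d}|Q|$.

**Step 5. The outer set.** We expand $P'$ away from $u$. With $s'=\frac{1-\kappa}{1-3\kappa}\ge1$, the set $s'P'-(s'-1)u$ has support function at least
$$s'(1-2\kappa)h_Q-(s'-1)\kappa h_Q=\big(s'(1-3\kappa)+\kappa\big)h_Q=h_Q ,$$
so it contains $Q$. Its volume is $s'^d|P'|\le(s'(1+\kappa))^d|Q|$.

**Step 6. Transform back and count.** Put $Y=\mathrm{conv}\{y_i'\}$, so $TP'=Y-c_0$ and $Tu=c'-c_0$. Under $x\mapsto c_0+Tx$ the sets of Steps 4 and 5 become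
$$P^-=c'+s(Y-c'),\qquad P^+=c'+s'(Y-c').$$
They are determined by $V+1$ points of $\Gamma$, and the unknown $T$ and $c_0$ have disappeared. Moreover $P^-\subset\mathrm{int}\,\overline K=\mathrm{int}\,K\subset K\subset\overline K\subset P^+$, using that a convex set with interior points has the same interior as its closure. The volume ratios are those of Steps 4 and 5, since $x\mapsto c_0+Tx$ multiplies all volumes by the same factor and $|\overline K|=|K|$. Taking $\kappa=\kappa(d,\varepsilon)$ small gives the bounds required in Step 1. Finally $\#\Gamma\le(4/h+1)^d\le(C/\delta)^d$, so there are at most $2(C/\delta)^{d(V+1)}$ sets $P^\pm$. $\blacksquare$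

## 11. Radii without monotonicity: piling up at an accumulation point

**Theorem 3.**
(a) For *every* sequence $\boldsymbol\omega$ and every $d\ge1$ there is a (non-monotone) $\mathbf r$ with $r_1=\dots=r_d$, values in $(0,\frac12)$, $\sum_n\prod_ir_i(n)=\infty$ and $\mathcal L^d(\mathcal T(\boldsymbol\omega,\mathbf r))=0$.
(b) Let $d\ge2$. For a.e. $\boldsymbol\omega$ there is $\mathbf r$ with values in $(0,\frac12)$ such that the volume $\prod_ir_i(n)$ is non-increasing, $\sum_n\prod_ir_i(n)=\infty$, and $\mathcal L^d(\mathcal T(\boldsymbol\omega,\mathbf r))=0$.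

So the hypothesis that each $r_i$ is non-increasing cannot be dropped, and for $d\ge2$ it cannot be replaced by monotonicity of $\prod_ir_i(n)$ alone.

*Proof of (a).* This is the free move of Section 1, repeated at every scale. By compactness there is $x\in\mathbb T^d$ each of whose neighborhoods contains $\omega_n$ for infinitely many $n$. Choose successively disjoint $J_k\subset\mathbb N$ $(k\ge2)$ with $\#J_k=2^{kd}$ such that $\omega_n$ is within sup-distance $2^{-k}$ of $x$ for $n\in J_k$. Put $r_i(n)=2^{-k}$ for $n\in J_k$ and $r_i(n)=2^{-n-1}$ for $n\notin\bigcup_kJ_k$. All values lie in $(0,\frac14]$, and each $J_k$ contributes $2^{kd}2^{-kd}=1$ to $\sum_n\prod_ir_i(n)$, which therefore diverges.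

The indices outside $\bigcup_kJ_k$ have boxes of measure $2^{-nd}$, so by Borel–Cantelli they contribute a null lim sup set. An index in $J_k$ can only hit points $\beta$ within sup-distance $2^{1-k}$ of $x$. The $J_k$ are finite, so a point hit by infinitely many indices of $\bigcup_kJ_k$ is hit from infinitely many $J_k$ and equals $x$. $\square$

## 12. Equal volumes, variable shapes: boxes rich in points

For part (b) the opponent may not concentrate volume in time, but may choose the *shape* of each rectangle after seeing the points. Among the first $N=2^K$ points in the square, give every point a rectangle of area $4/N$, with about $K$ shapes available. If $m$ points lie in one dyadic box of area $1/N$ and of the right shape, all their rectangles fit in its threefold dilate, of area only $9/N$. With one fixed shape, a given point has enough companions only with some probability $p$, which need not be near $1$. But different shapes behave almost independently, and there are about $K$ of them. So almost every point has many shapes to choose from. It remains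 to select few boxes that serve almost all points, and a random selection does this.

**Claim.** For $\tau\in(0,1)$ and all $K\ge K_0(\tau)$, with $N=2^K$: with probability at least $1-\tau$ there is $s\colon\{1,\dots,N\}\to\{2,\dots,K-2\}$ such that
$$U=\bigcup_{n\le N}\Big((\omega_{n,1},\omega_{n,2})+[-2^{-s(n)},2^{-s(n)}]\times[-2^{s(n)-K},2^{s(n)-K}]\Big)\subset\mathbb T^2$$
has measure at most $\tau$.

*Proof of the claim.* In this proof write $\omega_n$ for $(\omega_{n,1},\omega_{n,2})$.

**Step 1. Rich boxes.** We set up the count of companions. For $2\le s\le K-2$ let $\mathcal D_s$ be the partition of $[0,1)^2$ into half-open dyadic boxes of width $2^{-s}$ and height $2^{s-K}$, of area $1/N$, and let $D_s(x)\in\mathcal D_s$ be the box containing $x$. Let $\sigma=K-3$ be the number of shapes. (For $K=5$, $N=32$ there are two shapes, $\frac14\times\frac18$ and $\frac18\times\frac14$; the two boxes containing a given $x$ meet in a square of area $\frac1{64}$.) Fix $m\ge2$ and let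
$$p=P\big(\mathrm{Bin}(N-1,\tfrac1N)\ge m-1\big).$$
Since $P(\mathrm{Bin}(N-1,\frac1N)=m-1)\to e^{-1}/(m-1)!$ as $K\to\infty$, we have $p\ge p_0(m)>0$ for large $K$. Call $(s,D)$, $D\in\mathcal D_s$, *rich* if $D$ contains at least $m$ of $\omega_1,\dots,\omega_N$, and let $\deg(n)=\#\{s:(s,D_s(\omega_n))\text{ is rich}\}$.

**Step 2. Degrees concentrate.** We show that almost every point has at least half the expected number of rich boxes. Condition on $\omega_1=x$. Then $\deg(1)=\sum_s1_{A_s}$ with
$$A_s=\{\text{at least }m-1\text{ of }\omega_2,\dots,\omega_N\text{ lie in }D_s(x)\},\qquad P(A_s)=p .$$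
Let $s<t$. The set $D_s(x)\cap D_t(x)$ has width $2^{-t}$ and height $2^{s-K}$, because dyadic intervals containing a common point are nested. Its area is $2^{-(t-s)}/N$, so it contains some $\omega_n$, $2\le n\le N$, with probability at most $2^{-(t-s)}$. If it contains none, then $A_s\cap A_t$ forces $X\ge m-1$ and $Y\ge m-1$, where $X,Y$ are the numbers of $\omega_2,\dots,\omega_N$ in the disjoint sets $D_s(x)\setminus D_t(x)$ and $D_t(x)\setminus D_s(x)$.

Given $X=a$, $Y$ is binomial with $N-1-a$ trials and a success probability not depending on $a$, so $w(a)=P(Y\ge m-1\,|\,X=a)$ is non-increasing, while $u(a)=1_{\{a\ge m-1\}}$ is non-decreasing. Chebyshev's association inequality gives $E[u(X)w(X)]\le E[u(X)]\,E[w(X)]$. (Take an independent copy $X'$ of $X$ and expand $E[(u(X)-u(X'))(w(X)-w(X'))]\le0$.) So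
$$P(X\ge m-1,\,Y\ge m-1)\le P(X\ge m-1)P(Y\ge m-1)\le p^2 .$$
Hence $P(A_s\cap A_t)\le p^2+2^{-(t-s)}$, and
$$\mathrm{Var}(\deg(1))\le\sigma p+2\sum_{s<t}2^{-(t-s)}\le3\sigma .$$
The mean is $\sigma p$, so Chebyshev's inequality gives
$$P\Big(\deg(1)<\frac{\sigma p}2\Big)\le\frac{3\sigma}{(\sigma p/2)^2}=\frac{12}{\sigma p^2} .$$
This holds for every $x$, hence unconditionally, and by symmetry for every $\deg(n)$.

**Step 3. Select rich boxes at random.** We want few boxes that serve almost all points. Retain each rich pair $(s,D)$ independently, with probability $\pi=\sqrt m/(\sigma p)$, which is at most $1$ for $K$ large. Let $Z$ be the number of retained pairs, and $W$ the number of $n\le N$ such that no pair $(s,D_s(\omega_n))$ is retained. Each rich box contains at least $m$ points, so $m\cdot\#\{\text{rich pairs}\}\le\sum_n\deg(n)$, and since $E\deg(n)=\sigma p$,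
$$EZ\le\pi\cdot\frac{N\sigma p}m=\frac N{\sqrt m} .$$
A point with $\deg(n)\ge\sigma p/2$ is left without a retained pair with probability at most $(1-\pi)^{\sigma p/2}\le e^{-\pi\sigma p/2}=e^{-\sqrt m/2}$. So
$$EW\le N\Big(\frac{12}{\sigma p^2}+e^{-\sqrt m/2}\Big).$$

**Step 4. Bound the area.** Let $s(n)$ be some $s$ for which $(s,D_s(\omega_n))$ is retained, if one exists, and $s(n)=2$ otherwise. In the first case the rectangle of $n$ lies in the concentric threefold dilate of $D_s(\omega_n)$, of area $9/N$, and the same dilate serves all points of that box that use it. In the second case the rectangle has area $4/N$. Therefore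
$$E\,\lambda(U)\le\frac{E(9Z+4W)}N\le\frac9{\sqrt m}+4e^{-\sqrt m/2}+\frac{48}{\sigma p^2} .$$
Choose first $m$ large, depending on $\tau$. Then for all large $K$, since $\sigma\to\infty$ and $p\ge p_0(m)$, the right side is at most $\tau^2$. By Markov, $\lambda(U)\le\tau$ with probability at least $1-\tau$ in the joint choice of $\boldsymbol\omega$ and the selection. So with $\boldsymbol\omega$-probability at least $1-\tau$ a suitable $s$ exists. $\square$

*Proof of (b).* We string the claim along a sparse sequence of scales. Choose $4\le K_1<K_2<\cdots$ such that the claim applies with $K=K_i$, $\tau=2^{-i}$. Put $N_i=2^{K_i}$ for $i\ge1$ and $N_0=0$, so $N_i\ge2N_{i-1}$. The bad events have probabilities at most $2^{-i}$. By Borel–Cantelli, for a.e. $\boldsymbol\omega$ the good event occurs for all $i\ge i_0(\boldsymbol\omega)$. For these $i$ let $s_i$ be the resulting function and $U_i$ the resulting set; for $i<i_0$ put $s_i\equiv2$ and define $U_i$ by the same formula. For $N_{i-1}<n\le N_i$ put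
$$r_1(n)=2^{-s_i(n)},\qquad r_2(n)=2^{s_i(n)-K_i},\qquad r_l(n)=\tfrac14\quad(3\le l\le d).$$
Since $2\le s_i(n)\le K_i-2$, all values are at most $\frac14$. The volume $\prod_lr_l(n)=4^{-(d-2)}2^{-K_i}$ depends only on the block and is non-increasing in $n$. The $i$-th block contributes
$$4^{-(d-2)}\,\frac{N_i-N_{i-1}}{N_i}\ge\tfrac12\,4^{-(d-2)}$$
to $\sum_n\prod_lr_l(n)$, so the sum diverges.

On the other hand, if $N_{i-1}<n\le N_i$ and $\omega_n\in\beta+\mathcal R_n$ (mod $1$), then $\beta\in\omega_n+\mathcal R_n$, so the first two coordinates of $\beta$ lie in $U_i$. Each block is finite, hence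
$$\mathcal T(\boldsymbol\omega,\mathbf r)\subset\limsup_{i\to\infty}\big(U_i\times[0,1)^{d-2}\big).$$
Since $\lambda(U_i)\le2^{-i}$ for $i\ge i_0$, Borel–Cantelli shows that the right side is a null set. $\blacksquare$
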